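\title{A right F-injective ring that is not right FP-injective}

\begin{abstract}
For every field $k$ and every $n\ge 1$ we construct a $k$-algebra $R$ such that every right $R$-homomorphism from a finitely generated submodule of $R^n$ to $R$ extends to $R^n$, while some homomorphism from a cyclic submodule of $R^{n+1}$ to $R$ does not extend to $R^{n+1}$. For $n=1$ this is a right F-injective ring that is not right FP-injective. The ring is the union of a chain that starts at the free algebra on $n+1$ generators and alternately adjoins solutions of linear equations and columns annihilated by given matrices. We also give the form of the result for matrix rings and for finitely presented left modules, and show that no right coherent ring can be a counterexample.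
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative with identity, and subrings and ring homomorphisms preserve the identity. For a ring $R$ we write $R^n$ for the right $R$-module of columns of length $n$, $R^{1\times t}$ for the left $R$-module of rows of length $t$, and $R^{n\times t}$ for the set of $n\times t$ matrices. A right $R$-homomorphism $R^n\to R$ is left multiplication by a row, namely the row of its values on the standard columns.

\begin{definition}\label{def:inj}
A ring $R$ is
\begin{itemize}
\item \emph{right F-injective} if every right $R$-homomorphism from a finitely generated right ideal of $R$ to $R_R$ extends to a homomorphism $R_R\to R_R$;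
\item \emph{right FP-injective} if every right $R$-homomorphism from a finitely generated submodule of a free right $R$-module $F$ to $R_R$ extends to a homomorphism $F\to R_R$;
\item \emph{right $n$-F-injective}, for an integer $n\ge1$, if every right $R$-homomorphism from a finitely generated submodule of $R^n$ to $R_R$ extends to a homomorphism $R^n\to R_R$.
\end{itemize}
\end{definition}

Right F-injective means right $1$-F-injective. A finitely generated submodule of a free module $F$ involves only finitely many basis elements, so it lies in a free direct summand of $F$ of finite rank, and a homomorphism on that summand extends by zero to $F$. Hence $R$ is right FP-injective if and only if it is right $n$-F-injective for all $n$. In particular every right FP-injective ring is right F-injective. The question treated here, taken from \cite{Shen}, is the converse: \emph{is every right F-injective ring right FP-injective?}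

There is a good reason to guess that it is. Baer's criterion states that a right $R$-module $E$ is injective if and only if every homomorphism from a right ideal of $R$ to $E$ extends to $R$. So if the words ``finitely generated'' are deleted from Definition~\ref{def:inj}, all the conditions in it coincide: each says that $R_R$ is injective. The simplest classes of rings point the same way. If $R$ is right Noetherian, all right ideals are finitely generated, so a right F-injective ring is right self-injective by Baer's criterion, hence right FP-injective. If $R$ is a right F-injective domain and $a\neq0$, then $aR\to R$, $ar\mapsto r$, extends to left multiplication by some $b$ with $ba=1$; a nonzero ring in which every nonzero element has a left inverse is a division ring, and over a division ring every module is injective. Section~\ref{sec:coherent} gives the same answer for all right coherent rings. In general, however, the answer is no, and none of the conditions ``right $n$-F-injective'' implies the next one.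

\begin{theorem}\label{thm:main}
Let $k$ be a field and $n\ge1$. There is a $k$-algebra $R$ with elements $x_1,\dots,x_{n+1}$ such that
\begin{enumerate}
\item[(1)] $R$ is right $n$-F-injective;
\item[(2)] if $r\in R$ and $x_ir=0$ for all $i$, then $r=0$;
\item[(3)] $1\notin Rx_1+\dots+Rx_{n+1}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For the ring $R$ of Theorem~\ref{thm:main}, some homomorphism from a cyclic submodule of $R^{n+1}$ to $R$ does not extend to $R^{n+1}$. Thus $R$ is not right FP-injective. For $n=1$, the ring $R$ is right F-injective and not right FP-injective.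
\end{corollary}

\begin{proof}
Let $X=(x_1,\dots,x_{n+1})^T\in R^{n+1}$. By (2), $Xr=0$ implies $r=0$, so $XR\to R$, $Xr\mapsto r$, is a well-defined homomorphism. An extension to $R^{n+1}$ would be left multiplication by a row $(g_1,\dots,g_{n+1})$, and evaluating it at $X$ would give $1=\sum_i g_ix_i$, contrary to (3).
\end{proof}

Section~\ref{sec:matrix} restates the extension property in terms of matrices and derives the plan of the construction, and Section~\ref{sec:example} carries out its first steps by hand for $n=1$. Sections~\ref{sec:admissible}--\ref{sec:proof} contain the proof, and Section~\ref{sec:consequences} the consequences for matrix rings and left modules.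

\section{The coherent case}\label{sec:coherent}

To deduce $m$-F-injectivity from F-injectivity one would like to extend a homomorphism one coordinate at a time. The next proof does this and shows which finiteness it needs. A ring is \emph{right coherent} if its finitely generated right ideals are finitely presented.

\begin{proposition}\label{prop:coherent}
If $R$ is right coherent and right F-injective, then $R$ is right FP-injective.
\end{proposition}

\begin{proof}
We show by induction on $m$ that $R$ is right $m$-F-injective; the case $m=1$ is the hypothesis. Let $m>1$, let $N\subseteq R^m$ be finitely generated, and let $f\colon N\to R$ be a homomorphism. Let $q\colon R^m\to R$ be the last coordinate, $I=q(N)$, and $N_1=N\cap(R^{m-1}\oplus0)$, the kernel of $q|_N$.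

The module $N_1$ is finitely generated. Indeed, $I$ is a finitely generated right ideal, so by coherence there is a surjection $\pi\colon R^p\to I$ with finitely generated kernel $K$. Lift $\pi$ to $\tau\colon R^p\to N$ with $q\tau=\pi$. Then $N=\tau(R^p)+N_1$ and $\tau(R^p)\cap N_1=\tau(K)$, so $N_1/\tau(K)\cong N/\tau(R^p)$. Both $\tau(K)$ and $N/\tau(R^p)$ are finitely generated, hence so is $N_1$.

By induction $f|_{N_1}$ extends to $R^{m-1}$, and then, by zero on the last coordinate, to $g\colon R^m\to R$. The map $f-g|_N$ vanishes on $N_1$, so $f-g|_N=h\circ q|_N$ for a homomorphism $h\colon I\to R$. Extend $h$ to $h'\colon R\to R$. Then $g+h'q$ extends $f$.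
\end{proof}

Hence the rings of Theorem~\ref{thm:main} are not right coherent, and some failure of right coherence is unavoidable in any counterexample.

\begin{remark}\label{rem:noncoherent}
One can see where coherence fails. Let $R$ be as in Theorem~\ref{thm:main} and run the inductive step with $m=n+1$, $N=XR$ and $f(Xr)=r$. Here $N_1=XJ$ with $J=\{r\in R: x_{n+1}r=0\}$. If $J$ were finitely generated, then so would be $N_1$, and the last paragraph of the proof would extend $f$, using only (1). So $J$, the kernel of $R\to x_{n+1}R$, is not finitely generated.
\end{remark}

\section{Extension of homomorphisms as a matrix problem}\label{sec:matrix}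

A finitely generated submodule of $R^n$ has the form $aR^t$, where the columns $a_{*1},\dots,a_{*t}$ of $a\in R^{n\times t}$ are the generators. A left $R$-module $L$ is \emph{torsionless} if for every nonzero $l\in L$ there is a homomorphism $L\to{}_RR$ that does not kill $l$.

\begin{lemma}\label{lem:matrix}
Let $a\in R^{n\times t}$ and $N=aR^t$.
\begin{enumerate}
\item[(a)] The homomorphisms $N\to R$ are exactly the maps $ac\mapsto vc$ $(c\in R^t)$, where $v\in R^{1\times t}$ is a row such that $ac=0$ implies $vc=0$. Such a map extends to $R^n$ if and only if $v\in R^{1\times n}a$.
\item[(b)] The following are equivalent: \emph{(i)} every homomorphism $N\to R$ extends to $R^n$; \emph{(ii)} for every $v\in R^{1\times t}\setminus R^{1\times n}a$ there is $\rho\in R^t$ with $a\rho=0$ and $v\rho\neq0$; \emph{(iii)} the left module $R^{1\times t}/R^{1\times n}a$ is torsionless.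
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f\colon N\to R$ is a homomorphism and $v=(f(a_{*1}),\dots,f(a_{*t}))$, then $f(ac)=\sum_pf(a_{*p})c_p=vc$, so $ac=0$ implies $vc=0$. Conversely, this implication says that $ac\mapsto vc$ is well defined. Left multiplication by $\gamma\in R^{1\times n}$ extends this map if and only if $\gamma ac=vc$ for all $c$, that is, $\gamma a=v$.

(b) By (a), condition (i) says that every row $v$ for which $ac=0$ implies $vc=0$ lies in $R^{1\times n}a$; this is the contrapositive of (ii). The left $R$-homomorphisms $R^{1\times t}\to R$ are the maps $w\mapsto w\rho$ with $\rho\in R^t$, and such a map vanishes on $R^{1\times n}a$ if and only if $a\rho=0$. So (ii) and (iii) are the same statement.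
\end{proof}

Let $a\in R^{n\times t}$, $v\in R^{1\times t}$, and let $R'\supseteq R$ be an overring. We say that the pair $(a,v)$ is \emph{solved} in $R'$ if $v\in R'^{1\times n}a$, and \emph{separated} in $R'$ if there is $\rho\in R'^{\,t}$ with $a\rho=0$ and $v\rho\ne0$. By Lemma~\ref{lem:matrix}, $R$ is right $n$-F-injective if and only if every such pair over $R$ is solved or separated in $R$. A pair that is solved or separated in $R'$ stays so in every overring of $R'$. This suggests a construction: start from a ring with (2) and (3), adjoin new elements that solve or separate each pair, and repeat countably many times. The difficulty is that (2) and (3) must survive, and each of the two operations endangers one of them.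

Separation can conflict with (2). Put $d=n+1$ and $X=(x_1,\dots,x_d)^T$, and suppose that
\begin{equation}\label{eq:datum}
Xv=\alpha a\quad\text{for some }\alpha\in R^{d\times n}.
\end{equation}
If $R'\supseteq R$ satisfies (2) and $a\rho=0$ over $R'$, then $Xv\rho=\alpha a\rho=0$, so $v\rho=0$. Such a pair can never be separated and has to be solved. Solving can conflict with (3): solving the pair $a=(x_1,0,\dots,0)^T$, $v=1$ gives a left inverse of $x_1$. The proof shows that the two constraints are compatible. The pairs satisfying \eqref{eq:datum} can be solved without destroying (2) or (3), because $n<d$; and once all of them are solved, all remaining pairs can be separated.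

\section{The first steps for $n=1$}\label{sec:example}

Let $n=1$, write $x=x_1$, $y=x_2$, and let $D=k\langle x,y\rangle$ be the free algebra. It satisfies (2), since left multiplication by $x$ is injective, and (3), since every element of $Dx+Dy$ has constant term zero.

\medskip\noindent\emph{Separating.} The pairs $(a,v)=(x,1)$ and $(y,1)$ are neither solved nor separated in $D$, and (3) forbids solving them. So we adjoin right annihilators:
\[
D_1=k\langle x,y,\rho,\sigma\rangle/(x\rho,\;y\sigma).
\]
The ideal $(x\rho,y\sigma)$ is spanned by the words that contain $x\rho$ or $y\sigma$, so the remaining words, which we call \emph{reduced}, form a basis of $D_1$. In particular $D\subseteq D_1$. For a reduced word $w$, the product $xw$ is zero if $w$ begins with $\rho$ and is a reduced word otherwise. Hence the elements $r$ with $xr=0$ are the combinations of reduced words beginning with $\rho$. In the same way $yr=0$ means that all words in $r$ begin with $\sigma$. No word does both, so (2) holds. For (3), let $\varepsilon\colon D_1\to D$ fix $x,y$ and send $\rho,\sigma$ to $0$. An equation $1=gx+hy$ in $D_1$ would give $1=\varepsilon(g)x+\varepsilon(h)y$ in $D$, which is impossible.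

\medskip\noindent\emph{Solving.} The new elements create a pair that cannot be separated. Take $a=y\rho$ and $v=\rho$. Then $xv=0\cdot a$ and $yv=1\cdot a$, which is \eqref{eq:datum} with $\alpha=(0,1)^T$. The pair is not solved in $D_1$, because $D_1y\rho$ is spanned by reduced words ending in $y\rho$. So we must adjoin a solution: let $D_2$ be obtained from $D_1$ by adjoining a generator $s$ with the relation $sy\rho=\rho$. Property (3) survives, because $\varepsilon(a)=\varepsilon(v)=0$ and so $\varepsilon$ extends to $D_2$ by $s\mapsto0$. For the embedding $D_1\subseteq D_2$ and for (2) we need a basis of $D_2$. The relation deletes $sy$ in front of $\rho$, so $D_2$ is spanned by the words that contain none of $x\rho$, $y\sigma$, $sy\rho$. Cutting such a word in front of each $s$ writes it uniquely as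
\begin{equation}\label{eq:words}
r\,(sw_1)(sw_2)\cdots(sw_m),\qquad m\ge0,
\end{equation}
with $r,w_1,\dots,w_m$ reduced words of $D_1$ and no $w_i$ beginning with $y\rho$. The reduced words beginning with $y\rho$ span the right ideal $N=aD_1$, and the others span a complement $W$ of $N$ in $D_1$. The proof of Lemma~\ref{lem:solve}, applied with this $W$, shows that the words \eqref{eq:words} are linearly independent. Then $D_2$ is a free left $D_1$-module on the words \eqref{eq:words} with $r=1$, and (2) passes from $D_1$ to $D_2$ coordinate by coordinate.

\medskip
The example contains the three ingredients of the proof. A retraction onto $D$ certifies (3). Property (2) is controlled by the structure of the new ring as a left module over the old one. And the two operations must alternate, since separation produced a new pair that had to be solved.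

\section{Admissible algebras}\label{sec:admissible}

Fix a field $k$ and $n\ge1$. Let $d=n+1$, let $D=k\langle x_1,\dots,x_d\rangle$ be the free algebra, $X=(x_1,\dots,x_d)^T$, and let $\varepsilon_0\colon D\to k$ be the homomorphism that takes the constant term. The words in $x_1,\dots,x_d$ form a basis of $D$, and each nonempty word has a unique first letter. Therefore
\begin{equation}\label{eq:free}
D^d\to D,\quad (f_l)\mapsto\sum_lx_lf_l,\quad\text{is injective with image }\ker\varepsilon_0 .
\end{equation}
Property (3) alone is hard to carry along a construction, since it says nothing about how to extend. We carry a retraction onto $D$ instead.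

\begin{definition}\label{def:admissible}
An \emph{admissible algebra} is a pair $(R,\varepsilon)$, where $R$ is a $k$-algebra containing $D$ as a subalgebra and $\varepsilon\colon R\to D$ is a $k$-algebra homomorphism with $\varepsilon|_D=\mathrm{id}$, such that
\begin{enumerate}
\item[(T)] if $r\in R$ and $x_ir=0$ for all $i$, then $r=0$.
\end{enumerate}
An \emph{admissible extension} of $(R,\varepsilon)$ is an admissible algebra $(R',\varepsilon')$ such that $R$ is a subalgebra of $R'$ and $\varepsilon'|_R=\varepsilon$. A \emph{datum} over $R$ is a triple $(\alpha,a,v)$ with $\alpha\in R^{d\times n}$, $a\in R^{n\times t}$, $v\in R^{1\times t}$ for some $t\ge1$, and $Xv=\alpha a$. It is \emph{solved} in $R'\supseteq R$ if the pair $(a,v)$ is.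
\end{definition}

We also say that a left $R$-module $L$ satisfies (T) if no nonzero element of $L$ is annihilated by all $x_i$. A direct sum of modules satisfying (T) satisfies (T), since an element is annihilated by $x_i$ exactly when all its components are.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The pair $(D,\mathrm{id})$ is admissible.
\item[(b)] The union of a chain of admissible extensions is an admissible extension of each member of the chain.
\item[(c)] If $(R,\varepsilon)$ is admissible, then $1\notin Rx_1+\dots+Rx_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:free}, $x_1f=0$ implies $f=0$. (b) The retractions are compatible and define a retraction of the union, and (T) concerns one element $r$, which lies in some member. (c) Applying $\varepsilon_0\varepsilon$ to $1=\sum_ig_ix_i$ gives $1=0$ in $k$.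
\end{proof}

When a datum over $R$ is solved by adjoining a row $s$ with $sa=v$, the retraction extends only if $\varepsilon(s)$ can be chosen as a solution of $\gamma\,\varepsilon(a)=\varepsilon(v)$ in $D$. Since $\varepsilon$ maps data over $R$ to data over $D$, the following lemma is what is needed.

\begin{lemma}\label{lem:free}
Every datum $(\alpha,a,v)$ over $D$ is solved in $D$.
\end{lemma}

\begin{proof}
The matrix $\varepsilon_0(\alpha)\in k^{d\times n}$ has more rows than columns, so there is a nonzero row $c\in k^{1\times d}$ with $c\,\varepsilon_0(\alpha)=0$. The entries of $c\alpha$ have constant term zero, so by \eqref{eq:free} $c\alpha=\sum_lx_l\beta_l$ with $\beta_l\in D^{1\times n}$. Multiplying $Xv=\alpha a$ on the left by $c$ gives $\sum_lx_l(c_lv-\beta_la)=0$. By \eqref{eq:free}, applied to each entry, $c_lv=\beta_la$ for every $l$. Choose $l$ with $c_l\ne0$; then $v=c_l^{-1}\beta_la$.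
\end{proof}

This is the only place where $n<d$ is used. If matrices $a$ with $d$ rows were allowed, then $\alpha=I_d$, $a=X$, $v=1$ would satisfy $Xv=\alpha a$, and a solution would be an equation $1=\sum_i\gamma_ix_i$.

\section{Solving data}\label{sec:solve}

\begin{lemma}\label{lem:solve}
Let $(\alpha,a,v)$ be a datum over an admissible algebra $(R,\varepsilon)$. There is an admissible extension of $(R,\varepsilon)$ in which it is solved.
\end{lemma}

\begin{proof}
Let $U$ be the quotient of the free product of $k$-algebras $R*_kk\langle s_1,\dots,s_n\rangle$ by the relations $\sum_js_ja_{jp}=v_p$ for $p=1,\dots,t$. Thus a $k$-algebra homomorphism from $U$ to a $k$-algebra $B$ is given by a homomorphism $\eta\colon R\to B$ and a row $b\in B^{1\times n}$ with $b\,\eta(a)=\eta(v)$. We have to show that $R\to U$ is injective, that $U$ satisfies (T), and that $\varepsilon$ extends. Until injectivity is proved, an element of $R$ in a formula in $U$ denotes its image.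

\medskip\noindent\emph{Step 1: the expected normal form.} Let $N=aR^t\subseteq R^n$. If $ac=0$ with $c\in R^t$, then $Xvc=\alpha ac=0$, so $vc=0$ by (T). By Lemma~\ref{lem:matrix}(a) there is a right $R$-homomorphism $\varphi\colon N\to R$ with $\varphi(ac)=vc$. This use of the datum and of (T) cannot be avoided: if $ac=0$ and $vc\neq0$, then $vc$ would become zero in $U$. For a column $u\in R^n$ with entries $u^{(j)}$ put $su=\sum_js_ju^{(j)}\in U$. This is $k$-linear in $u$, and
\begin{equation}\label{eq:su}
(su)c=s(uc)\quad(c\in R),\qquad s\nu=\varphi(\nu)\quad(\nu\in N),
\end{equation}
the second formula being a consequence of the first and the relations. Since $k$ is a field, there is a $k$-subspace $W$ with $R^n=N\oplus W$. If $u=\nu+w$ with $\nu\in N$, $w\in W$, then $su=\varphi(\nu)+sw$, and the term $\varphi(\nu)\in R$ can be absorbed into the factor on its left. So one expects the products $r(sw_1)\cdots(sw_m)$ with $r\in R$, $w_i\in W$ to be a normal form, as in \eqref{eq:words}. To prove this we build a right $U$-module on the space of these formal products and show that it is isomorphic to $U$.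

\medskip\noindent\emph{Step 2: the bimodule $F$.} Let $F_m=R\otimes_kW^{\otimes m}$, $F_{\le m}=F_0\oplus\dots\oplus F_m$ and $F=\bigoplus_{m\ge0}F_m$. This is a free left $R$-module, $F_0=R$, and $F_m=F_{m-1}\otimes_kW$ for $m\ge1$. We make $F_{\le m}$ an $R$-$R$-bimodule, with elements of $k$ acting on the right as scalars, by induction on $m$, each right action extending the previous one. On $F_0=R$ the action is multiplication. Let $m\ge1$ and suppose that $F_{\le m-1}$ is a bimodule. For $g\in F_{\le m-1}$ and $u=\nu+w\in N\oplus W$ put
\[
g\circ u=g\varphi(\nu)+g\otimes w\in F_{\le m},
\]
the formal version of $g(su)$. This is $k$-bilinear in $(g,u)$ and left $R$-linear in $g$. Imitating \eqref{eq:su}, define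
\begin{equation}\label{eq:action}
(g\otimes w)c=g\circ(wc)\qquad(w\in W,\ c\in R)
\end{equation}
for $g\in F_{m-1}$. The right side is $k$-bilinear in $(g,w)$, so this defines a map $F_m\to F_{\le m}$ for each $c$. It is left $R$-linear, it depends $k$-linearly on $c$, and for $c=1$ it is the identity because $g\circ w=g\otimes w$. By the earlier stages of the definition, \eqref{eq:action} holds for all $g\in F_{\le m-1}$. For such $g$, for $u=\nu+w$ and $c\in R$,
\[
(g\circ u)c=(g\varphi(\nu))c+(g\otimes w)c=g\varphi(\nu c)+g\circ(wc)=g\circ(\nu c)+g\circ(wc),
\]
where the second equality uses associativity on $F_{\le m-1}$ and the right $R$-linearity of $\varphi$, and the third uses $\nu c\in N$. Hence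
\begin{equation}\label{eq:circ}
(g\circ u)c=g\circ(uc).
\end{equation}
Associativity on $F_m$ follows: $((g\otimes w)c)c'=(g\circ(wc))c'=g\circ(wcc')=(g\otimes w)(cc')$. This completes the induction. So $F$ is a bimodule, and \eqref{eq:action} and \eqref{eq:circ} hold for all $g\in F$.

\medskip\noindent\emph{Step 3: the action of $U$.} Let $s_j$ act on $F$ from the right by the $k$-linear map $f\mapsto fs_j=f\circ e_j$, where $e_j\in R^n$ is the $j$-th standard column. Since $u=\sum_je_ju^{(j)}$, formula \eqref{eq:circ} gives
\[
\sum_j(fs_j)u^{(j)}=\sum_jf\circ(e_ju^{(j)})=f\circ u\qquad(f\in F,\ u\in R^n).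
\]
For $u=a_{*p}\in N$ the right side is $f\varphi(a_{*p})=fv_p$. So the defining relations of $U$ hold, $F$ is a right $U$-module, and $f\cdot(su)=f\circ u$.

\medskip\noindent\emph{Step 4: $F\cong U$.} Let $\theta\colon F\to U$ be the left $R$-linear map with
\[
\theta(r\otimes w_1\otimes\dots\otimes w_m)=r(sw_1)\cdots(sw_m),
\]
so that $\theta(f\otimes w)=\theta(f)(sw)$. We claim that $\theta(fc)=\theta(f)c$ for $c\in R$ and $\theta(f\circ u)=\theta(f)(su)$ for $u\in R^n$. The first formula holds on $F_0$. If it holds for $g\in F_{\le m-1}$, then for $u=\nu+w$, by \eqref{eq:su},
\[
\theta(g\circ u)=\theta(g)\varphi(\nu)+\theta(g)(sw)=\theta(g)(su),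
\]
and therefore $\theta((g\otimes w)c)=\theta(g\circ(wc))=\theta(g)\,s(wc)=\theta(g)(sw)c=\theta(g\otimes w)c$, which is the first formula on $F_m$. This proves the claim. Taking $u=e_j$ gives $\theta(fs_j)=\theta(f)s_j$. Since $R$ and the $s_j$ generate $U$, the image of $\theta$ is a right ideal of $U$; it contains $1$, so $\theta$ is surjective. Let $\psi\colon U\to F$, $z\mapsto1\cdot z$ with $1\in F_0$. Since $f\cdot(sw)=f\circ w=f\otimes w$ for $w\in W$, we have $\psi(r(sw_1)\cdots(sw_m))=r\otimes w_1\otimes\dots\otimes w_m$. Thus $\psi\theta=\mathrm{id}$, and $\theta$ is injective.

So $\theta$ is an isomorphism of left $R$-modules whose restriction to $F_0$ is the canonical map $R\to U$. Hence $R\subseteq U$, and $U$ is a direct sum of copies of ${}_RR$, so it satisfies (T).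

\medskip\noindent\emph{Step 5: the retraction.} Applying $\varepsilon$ to $Xv=\alpha a$ gives $X\varepsilon(v)=\varepsilon(\alpha)\varepsilon(a)$ over $D$. By Lemma~\ref{lem:free}, $\varepsilon(v)=\gamma\,\varepsilon(a)$ for some $\gamma\in D^{1\times n}$. So $\varepsilon$ and $s_j\mapsto\gamma_j$ define a homomorphism $\varepsilon'\colon U\to D$ extending $\varepsilon$. Then $(U,\varepsilon')$ is an admissible extension, and $v=(s_1,\dots,s_n)a$ over $U$.
\end{proof}

Solving a datum enlarges the ring and may create new data, so the lemma has to be iterated.

\begin{corollary}\label{cor:flat}
Every admissible algebra $R$ has an admissible extension $R^\flat$ such that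
\begin{enumerate}
\item[(P)] every datum over $R^\flat$ is solved in $R^\flat$.
\end{enumerate}
\end{corollary}

\begin{proof}
Index the set of data over $R$ as $(\delta_\lambda)_{\lambda<\kappa}$ for an ordinal $\kappa$. Define a chain $(A_\lambda)_{\lambda\le\kappa}$ of admissible extensions: $A_0=R$; $A_{\lambda+1}$ is an admissible extension of $A_\lambda$ that solves $\delta_\lambda$, which is also a datum over $A_\lambda$ (Lemma~\ref{lem:solve}); and $A_\mu=\bigcup_{\lambda<\mu}A_\lambda$ for limit ordinals $\mu$ (Lemma~\ref{lem:basic}(b)). All data over $R$ are solved in $R^+=A_\kappa$. Put $R^\flat=R\cup R^+\cup R^{++}\cup\cdots$. A datum over $R^\flat$ has finitely many entries, so it is a datum over one of these rings and is solved in the next.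
\end{proof}

\section{Adjoining annihilated columns}\label{sec:separate}

Let $S$ be admissible and $a\in S^{n\times t}$. A column $\rho$ over an overring $S'$ with $a\rho=0$ is the same thing as a left $S$-homomorphism $\bar w\mapsto w\rho$ from $L_a=S^{1\times t}/S^{1\times n}a$ to $S'$, and $\rho$ separates all pairs $(a,w)$ that are unsolved in $S$ exactly when this map is injective. So we want an overring that contains $L_a$ as a left $S$-submodule. Such an overring can satisfy (T) only if $L_a$ does, and this is what (P) provides.

The overring will be a tensor ring. Recall that for an $S$-$S$-bimodule $M$ the \emph{tensor ring} is $\bigoplus_{m\ge0}M^{\otimes m}$, where $M^{\otimes0}=S$, $M^{\otimes m}=M\otimes_S\cdots\otimes_SM$, and the product is induced by the bimodule structure and by concatenation of tensors. It is a graded ring with degree-zero part $S$. If $S$ is a $k$-algebra and the left and right actions of $k$ on $M$ agree, it is a $k$-algebra.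

\begin{lemma}\label{lem:separate}
Let $(S,\varepsilon)$ be admissible with property \emph{(P)}. There is an admissible extension $S'$ such that for every $t\ge1$ and $a\in S^{n\times t}$ there is a column $\rho\in S'^{\,t}$ with $a\rho=0$ and
\[
w\in S^{1\times t},\ w\rho=0\ \Longrightarrow\ w\in S^{1\times n}a .
\]
\end{lemma}

\begin{proof}
Each $L_a$ satisfies (T). Indeed, let $v\in S^{1\times t}$ with $x_i\bar v=0$ in $L_a$ for all $i$. Then $x_iv=\alpha_ia$ with $\alpha_i\in S^{1\times n}$, and the rows $\alpha_i$ form a matrix $\alpha$ with $Xv=\alpha a$. By (P), $v\in S^{1\times n}a$, that is, $\bar v=0$.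

Let $M=\bigoplus_aL_a\otimes_kS$, the sum taken over all $t\ge1$ and all $a\in S^{n\times t}$. It is an $S$-$S$-bimodule, with $S$ acting on the left through $L_a$ and on the right through $S$, and the two actions of $k$ agree. Let $S'$ be its tensor ring. The factor $S$ in $L_a\otimes_kS$ makes the higher tensor powers easy to describe: for $m\ge1$,
\[
M^{\otimes m}=M\otimes_SM^{\otimes(m-1)}\cong\bigoplus_aL_a\otimes_kS\otimes_SM^{\otimes(m-1)}\cong\bigoplus_aL_a\otimes_kM^{\otimes(m-1)}
\]
as left $S$-modules. Choosing a $k$-basis of $M^{\otimes(m-1)}$ exhibits this as a direct sum of copies of the modules $L_a$. Hence ${}_SS'$ is a direct sum of $S$ and copies of the $L_a$, all of which satisfy (T), and so $S'$ satisfies (T). The projection $S'\to M^{\otimes0}=S$ is a $k$-algebra homomorphism that fixes $S$, and its composite $\varepsilon'$ with $\varepsilon$ extends $\varepsilon$. Thus $(S',\varepsilon')$ is an admissible extension.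

Fix $a\in S^{n\times t}$, let $e_p\in S^{1\times t}$ be the $p$-th standard row, and let $\rho$ have entries $\rho_p=\bar e_p\otimes1\in L_a\otimes_kS\subseteq S'$. For $w\in S^{1\times t}$ we have $w\rho=\sum_pw_p\bar e_p\otimes1=\bar w\otimes1$. The rows of $a$ have class zero in $L_a$, so $a\rho=0$. Since $k$ is a field and $1\ne0$ in $S$, the equation $\bar w\otimes1=0$ forces $\bar w=0$, that is, $w\in S^{1\times n}a$.
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $R_0=D$, which is admissible by Lemma~\ref{lem:basic}(a). Given $R_m$, let $S_m=(R_m)^\flat$ as in Corollary~\ref{cor:flat} and $R_{m+1}=(S_m)'$ as in Lemma~\ref{lem:separate}. This gives a chain of admissible extensions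
\[
R_0\subseteq S_0\subseteq R_1\subseteq S_1\subseteq\cdots .
\]
Let $R$ be its union. By Lemma~\ref{lem:basic}(b), $R$ is admissible. So (2) is property (T), and (3) is Lemma~\ref{lem:basic}(c).

For (1) we verify condition (ii) of Lemma~\ref{lem:matrix}(b). Let $a\in R^{n\times t}$ and $v\in R^{1\times t}\setminus R^{1\times n}a$. Choose $m$ such that all entries of $a$ and $v$ lie in $S_m$. Then $v\notin S_m^{1\times n}a$, so Lemma~\ref{lem:separate} gives a column $\rho$ over $R_{m+1}\subseteq R$ with $a\rho=0$ and $v\rho\ne0$. Since every finitely generated submodule of $R^n$ has the form $aR^t$, the ring $R$ is right $n$-F-injective.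
\end{proof}

\section{Matrix rings and left modules}\label{sec:consequences}

A ring $Q$ is \emph{right P-injective} if every homomorphism from a principal right ideal of $Q$ to $Q_Q$ extends to $Q_Q$. Right F-injective rings are right P-injective. Passing to matrix rings turns submodules of $R^n$ into right ideals, and Theorem~\ref{thm:main} takes the following form.

\begin{corollary}\label{cor:matrix}
For every $n\ge1$ there is a ring $R$ such that $M_n(R)$ is right F-injective but $M_{n+1}(R)$ is not right P-injective.
\end{corollary}

\begin{proof}
Take $R$ from Theorem~\ref{thm:main}. Let $Q=M_n(R)$, let $I=A_1Q+\dots+A_tQ$, and let $f\colon I\to Q$ be a right $Q$-homomorphism. Form the block matrices $a=(A_1\ \cdots\ A_t)$ and $b=(f(A_1)\ \cdots\ f(A_t))$ in $R^{n\times nt}$. Let $c\in R^{nt}$ with $ac=0$. Cut $c$ into $t$ columns of length $n$, and let $C_i\in Q$ have the $i$-th of them as first column and all other columns zero. Then $\sum_iA_iC_i=0$, so $\sum_if(A_i)C_i=0$, and the first column of this equation is $bc=0$. Thus each row $v$ of $b$ has the property that $ac=0$ implies $vc=0$, and by (1) and Lemma~\ref{lem:matrix}(a) it lies in $R^{1\times n}a$. Hence $b=Ga$ with $G\in Q$,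 that is, $f(A_i)=GA_i$ for all $i$, and left multiplication by $G$ extends $f$. So $M_n(R)$ is right F-injective.

Now let $Q'=M_{n+1}(R)$, let $e_{11}\in Q'$ be the matrix unit, and let $A\in Q'$ have first column $X=(x_1,\dots,x_{n+1})^T$ and all other columns zero. For $Y=(y_{ij})\in Q'$ the $(i,j)$ entry of $AY$ is $x_iy_{1j}$. By (2), $AY=0$ if and only if the first row of $Y$ is zero, that is, $e_{11}Y=0$. So $AQ'\to Q'$, $AY\mapsto e_{11}Y$, is a well-defined homomorphism. If it extended to $Q'$, then $e_{11}=BA$ for some $B=(b_{ij})\in Q'$, and the $(1,1)$ entry would read $1=\sum_ib_{1i}x_i$, contrary to (3).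
\end{proof}

On the left side, the same ring distinguishes modules by their number of defining relations.

\begin{corollary}\label{cor:left}
Let $R$ be the ring of Theorem~\ref{thm:main}. Every left module $R^{1\times t}/R^{1\times n}a$ with $t\ge1$ and $a\in R^{n\times t}$ (finitely many generators, $n$ relations) is torsionless. On the other hand, the cyclic left module $C=R/(Rx_1+\dots+Rx_{n+1})$, with $n+1$ relations, is nonzero and satisfies $\operatorname{Hom}_R(C,R)=0$.
\end{corollary}

\begin{proof}
The first statement follows from (1) and Lemma~\ref{lem:matrix}(b). We have $C\ne0$ by (3). A left $R$-homomorphism $C\to R$ is determined by the image $r$ of the class of $1$, and $x_ir=0$ for all $i$; so $r=0$ by (2).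
\end{proof}

\begin{thebibliography}{1}

\bibitem{Shen}
Liang Shen, \emph{A Note on $\aleph_{0}$-injective Rings}, arXiv:0710.5565 (2007).

\end{thebibliography}
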